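# Positive second intermediate Ricci curvature and torus actions on simply connected 4-manifolds

## 1. Curvature: definitions, examples, and four textbook facts

**Definition (intermediate Ricci curvature).** Let $(M^n,g)$ be a Riemannian manifold and $1\le k\le n-1$. We say that $(M,g)$ has positive $k$-th intermediate Ricci curvature, written $\mathrm{Ric}_k>0$, if for every $p\in M$ and every orthonormal set $v,w_1,\dots,w_k\in T_pM$ one has $\sum_{i=1}^k\sec(v,w_i)>0$.

So $\mathrm{Ric}_1>0$ is positive sectional curvature and $\mathrm{Ric}_{n-1}>0$ is positive Ricci curvature. The conditions get weaker as $k$ grows. Indeed, given $w_1,\dots,w_{k+1}$, add the inequalities for the $k+1$ subsets of size $k$; each $w_i$ occurs in $k$ of them, so $k\sum_{i=1}^{k+1}\sec(v,w_i)>0$.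

*Example.* Let $S^2\times S^2$ carry the product of two unit round metrics. For $v=(v',v'')$ of length one, the Ricci curvature in direction $v$ is $|v'|^2+|v''|^2=1$, so $\mathrm{Ric}_3>0$. But take $v$ tangent to the first factor and $w_1,w_2$ an orthonormal basis of the second. Then $\sec(v,w_1)+\sec(v,w_2)=0$, and this happens at every point. So $\mathrm{Ric}_2>0$ fails.

**Definition (symmetry rank).** The symmetry rank of $(M,g)$ is the rank of its isometry group; equivalently, it is the maximal dimension of a torus that can act effectively and by isometries on $(M,g)$.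

*Example.* On $S^2\times S^2$ above, rotating both factors gives an effective isometric $T^2$-action. A torus $T^3$ is not possible. Since the Euler characteristic is $4\neq0$, it would have a fixed point, and the isotropy representation of an effective isometric action at a fixed point is faithful. But $SO(4)$ has rank $2$ and contains no $T^3$.

We write $R$ for the curvature tensor with the sign for which $\sec(v,w)=\langle R(w,v)v,w\rangle$ for orthonormal $v,w$. We shall use four standard facts.

**Fixed point sets.** If $S^1$ acts by isometries with Killing field $X$, the components of the fixed point set are closed totally geodesic submanifolds of even codimension. On a connected manifold a Killing field is determined by $X$ and $\nabla X$ at one point. *Example:* on $\mathbb{CP}^2$ the circle $[z_0:z_1:z_2]\mapsto[\zeta z_0:z_1:z_2]$ fixes a point and the line $\{z_0=0\}$.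

**Riemannian submersions.** If a compact group $T$ acts freely and isometrically on $(P,\hat g)$, then $P/T$ has a unique metric $g_0$ for which $\pi:P\to P/T$ is a Riemannian submersion. For orthonormal $v,w$ with horizontal lifts $V,W$, O'Neill's formula says
$$\sec_{g_0}(v,w)=\sec_{\hat g}(V,W)+3|A_VW|^2,\tag{1}$$
where $A_VW$ is the vertical part of $\nabla_VW$. A geodesic of $\hat g$ that starts horizontally stays horizontal and projects to a geodesic of $g_0$. *Example:* the Hopf map from the unit $S^3$ to the $S^2$ of radius $\tfrac12$; here $4=1+3\cdot1$.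

**Conformal change.** Let $g_t=e^{2t\psi}g_0$. For $g_0$-orthonormal $v,w$,
$$e^{2t\psi}\sec_{g_t}(v,w)=\sec_{g_0}(v,w)-t\big(\mathrm{Hess}\,\psi(v,v)+\mathrm{Hess}\,\psi(w,w)\big)+t^2\big((v\psi)^2+(w\psi)^2-|\nabla\psi|^2\big).$$
For a $g_0$-orthonormal triple $v,w_1,w_2$ this sums to
$$e^{2t\psi}\sum_{i=1}^2\sec_{g_t}(v,w_i)=F_0+tF_1+t^2F_2,\tag{2}$$
$$F_0=\sum_{i=1}^2\sec_{g_0}(v,w_i),\qquad F_1=-2\,\mathrm{Hess}\,\psi(v,v)-\sum_{i=1}^2\mathrm{Hess}\,\psi(w_i,w_i),$$
with $F_2$ continuous on the bundle of orthonormal triples. *Example:* on the flat half space $\{x_n>0\}$ with $t=1$ and $\psi=-\log x_n$, two vectors $v,w$ orthogonal to $\partial_n$ have zero Hessian terms. The formula gives $x_n^{-2}\sec=-x_n^{-2}$, that is $\sec=-1$: the hyperbolic metric.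

**Second variation.** Let $\gamma:[0,L]\to M$ be a unit speed geodesic and $Y$ a field along it. Put $c(s,\varepsilon)=\exp_{\gamma(s)}(\varepsilon Y(s))$. Since the curves $\varepsilon\mapsto c(s,\varepsilon)$ are geodesics, $\nabla_\varepsilon\partial_\varepsilon c=0$, and differentiating the energy $\tfrac12\int|\partial_sc|^2ds$ twice at $\varepsilon=0$ gives
$$\int_0^L|Y'|^2+\langle\nabla_\varepsilon\nabla_s\partial_\varepsilon c,\gamma'\rangle\,ds=\int_0^L|Y'|^2-\langle R(Y,\gamma')\gamma',Y\rangle\,ds=:I(Y,Y),\tag{3}$$
without boundary terms. We write $I(Y,Z)$ for the corresponding symmetric bilinear form.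

## 2. Torus actions on 4-manifolds and their labeled polygons

For a closed oriented simply connected 4-manifold $M$, the intersection form is the symmetric unimodular form on $H_2(M)$ (or, dually, the cup product form on $H^2(M)$). For $\mathbb{CP}^2\#\mathbb{CP}^2$ it is $\mathrm{diag}(1,1)$, which is definite; for $\mathbb{CP}^2\#(-\mathbb{CP}^2)$ it is $\mathrm{diag}(1,-1)$, and for $S^2\times S^2$ it is $\begin{pmatrix}0&1\\1&0\end{pmatrix}$. The last two are indefinite.

We use the following results of Orlik and Raymond (*Actions of the torus on 4-manifolds I*, Trans. AMS 152 (1970)).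

**Classification of manifolds.** Every closed, simply connected 4-manifold with an effective $T^2$-action is equivariantly diffeomorphic to a connected sum of finitely many copies of $S^4$, $\pm\mathbb{CP}^2$ or $S^2\times S^2$. In particular, if $b_2\le1$ it is $S^4$ or $\mathbb{CP}^2$.

**Orbit data.** The orbit space $M/T^2$ is a disc whose boundary is a polygon with $m=b_2+2$ edges. Interior points are principal orbits. The open $i$-th edge consists of orbits whose isotropy group is a circle $S_i=\exp(\mathbb Rv_i)$, where $v_i\in\mathbb Z^2$ is primitive and defined up to sign; the vertices are fixed points. (We normalize $\exp:\mathbb R^2\to T^2$ to have kernel $2\pi\mathbb Z^2$.) The closed $i$-th edge corresponds to a 2-sphere $N_i$, a component of $\mathrm{Fix}(S_i)$. Cyclically consecutive labels $v_i,v_{i+1}$ form a basis of $\mathbb Z^2$. For the simply connected manifolds considered here, the cyclic sequence $(\pm v_i)$, up to $GL_2(\mathbb Z)$ and reversal, determines the action up to equivariant diffeomorphism and automorphisms of $T^2$.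

*Example 1.* For $\mathbb{CP}^2$ with $(s,t)\cdot[z_0:z_1:z_2]=[z_0:e^{is}z_1:e^{it}z_2]$ the polygon is a triangle. The edges $z_1=0$, $z_2=0$, $z_0=0$ have labels $(1,0)$, $(0,1)$, $(1,1)$, and any two of these form a basis of $\mathbb Z^2$.

*Example 2.* For $S^2\times S^2$ with both factors rotated, the polygon is a square with labels $(1,0),(0,1),(1,0),(0,1)$. The circle $S_1=S_3$ fixes two different spheres, $\{\text{north pole}\}\times S^2$ and $\{\text{south pole}\}\times S^2$.

## 3. $T^2$-invariant metrics of positive $\mathrm{Ric}_2$ with $b_2\ge2$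

By Sha and Yang, every connected sum in the Orlik–Raymond list admits a metric of positive Ricci curvature. Also, $S^2\times S^2$ admits a metric with $\mathrm{Ric}_2>0$ and symmetry rank $1$. The following question is from Lawrence Mouillé, "Torus actions on manifolds with positive intermediate Ricci curvature", arXiv:2101.05826 (2021):

*Are there any closed, simply connected 4-manifolds with $b_2\ge2$ which admit metrics of $\mathrm{Ric}_2>0$ that are invariant under an effective $T^2$-action?*

The answer is yes, and for $b_2=2$ we can say exactly which manifolds occur.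

**Theorem A.** There is a closed simply connected 4-manifold $M$ with $b_2(M)=2$, diffeomorphic to $\mathbb{CP}^2\#\mathbb{CP}^2$, with a metric of $\mathrm{Ric}_2>0$ invariant under an effective $T^2$-action.

**Theorem B.** Let $n\ge3$, let $(M^n,g)$ be closed and connected with $\mathrm{Ric}_{n-2}>0$, and let $S^1$ act effectively by isometries. Then the fixed point set has at most one component of codimension $2$.

**Theorem C.** Let $M^4$ be closed, simply connected, with a metric of $\mathrm{Ric}_2>0$ invariant under an effective $T^2$-action.

1. If $b_2(M)=k\ge2$, then no circle subgroup fixes two different 2-spheres pointwise, the intersection form is definite, and $M$ is, up to orientation, diffeomorphic to $\#_k\,\mathbb{CP}^2$.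
2. Consequently, a closed simply connected 4-manifold with $b_2=2$ admits such a metric if and only if it is $\pm(\mathbb{CP}^2\#\mathbb{CP}^2)$. In particular $S^2\times S^2$ and $\mathbb{CP}^2\#(-\mathbb{CP}^2)$ do not. Moreover, for $b_2=2$ the $T^2$-action is unique up to equivariant diffeomorphism and automorphisms of $T^2$.

Whether $\#_k\mathbb{CP}^2$ with $k\ge3$ carries such a metric is not settled here; by Theorem C these are the only remaining candidates.

We prove B, then part 1 of C, which tells us where to look; then A, and finally part 2 of C.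

## 4. Squares by hand, and why $S^2\times S^2$ resists deformation

Take $b_2=2$, so $m=4$. Use $v_1,v_2$ as basis: $v_1=(1,0)$, $v_2=(0,1)$. Since $\det(v_2,v_3)=\pm1$, the first entry of $v_3$ is $\pm1$; since $\det(v_4,v_1)=\pm1$, the second entry of $v_4$ is $\pm1$. Up to signs,
$$v_1=(1,0),\quad v_2=(0,1),\quad v_3=(1,a),\quad v_4=(b,1),\qquad \det(v_3,v_4)=1-ab=\pm1.\tag{4}$$
So $ab=0$ or $ab=2$.

If $ab=0$, then $v_3=\pm v_1$ or $v_4=\pm v_2$, and some circle fixes two different spheres. If $ab=2$, then $(a,b)$ is $\pm(1,2)$ or $\pm(2,1)$, and the four lines are distinct. These four cases are one case up to equivalence. The reflection $\mathrm{diag}(1,-1)$ with sign changes turns $(a,b)$ into $(-a,-b)$. Reading the square as $v_2,v_1,v_4,v_3$ and exchanging the two coordinates gives $(1,0),(0,1),(1,b),(a,1)$, so it turns $(a,b)$ into $(b,a)$. Thus there is exactly one square without repeated lines: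
$$(1,0),\ (0,1),\ (1,1),\ (2,1).\tag{5}$$

The standard square for $S^2\times S^2$ has repeated lines. Suppose one tries anyway to improve the product metric $g_0$ of $S^2\times S^2$ conformally. By (2), a first-order argument needs $F_1>0$ wherever $F_0=0$. The triples with $v$ tangent to one factor and $w_1,w_2$ spanning the other have $F_0=0$ at every point. For such a triple with $v$ in the first factor, $F_1=-2\,\mathrm{Hess}\,\psi(v,v)-\Delta_2\psi$, where $\Delta_2$ is the Laplacian of the second factor. Summing over an orthonormal basis of directions $v$ of the first factor gives $-2\Delta_1\psi-2\Delta_2\psi=-2\Delta\psi$. This integrates to zero, so it is not positive everywhere. Hence no function $\psi$ makes $F_1$ positive on all of $\{F_0=0\}$: the zeros of $F_0$ sit over too many points.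

So two things are needed: a proof that a circle cannot fix two spheres, and, on the manifold with square (5), a starting metric whose zeros sit over fewer points.

## 5. Two fixed components of codimension two

**Where parallel fields fall short.** Let $N_0\ne N_1$ be codimension-2 components of the fixed point set and $\gamma$ a minimizing geodesic of length $L$ from $N_0$ to $N_1$. The classical argument of Frankel's theorem uses parallel fields $P$ along $\gamma$ with $P(0)\in TN_0$ and $P(L)\in TN_1$; for these $I(P,P)=-\int\langle R(P,\gamma')\gamma',P\rangle$. The parallel translate of $T_{\gamma(0)}N_0$ and the space $T_{\gamma(L)}N_1$ both lie in $\gamma'(L)^\perp$, of dimension $n-1$. So they intersect in dimension at least $2(n-2)-(n-1)=n-3$, and in general we know no more. We have $n-3$ fields, and $\mathrm{Ric}_{n-2}>0$ needs $n-2$. For $n=4$ we get one field, which would be enough only for $\sec>0$.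

The circle action has not been used yet beyond giving $N_0$ and $N_1$. It provides a Jacobi field along $\gamma$, and this will supply the missing direction.

**Step 1: setup.** *We collect what the action gives along $\gamma$.* The submanifolds $N_0,N_1$ are closed, totally geodesic and disjoint, so $L=d(N_0,N_1)>0$. Parametrize $\gamma:[0,L]\to M$ by arc length. By first variation $\gamma$ is orthogonal to $N_0$ and $N_1$. Let $X$ be the Killing field of the action.

- The function $\langle X,\gamma'\rangle$ is constant because $X$ is Killing, and $X=0$ on $N_0$, so it is identically $0$.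
- $X(\gamma(s))\neq0$ for $0<s<L$. Suppose $\gamma(s_0)$ is fixed. For $\theta\in S^1$, follow $\gamma|_{[0,s_0]}$ by $\theta\cdot\gamma|_{[s_0,L]}$. This curve has length $L$ and joins $N_0$ to $N_1$, so it is minimizing, hence smooth, and $\theta$ fixes $\gamma'(s_0)$. Therefore $\theta$ fixes $\gamma$ pointwise, for every $\theta$, and $\gamma$ joins $N_0$ to $N_1$ inside the fixed point set. This contradicts that they are different components.
- $J:=X\circ\gamma$ is a Jacobi field with $J(0)=J(L)=0$. The skew map $\nabla X$ at $\gamma(0)$ vanishes on $TN_0$, hence preserves the 2-plane $\nu N_0$. It is nonzero there, since otherwise $X$ and $\nabla X$ both vanish at $\gamma(0)$ and $X\equiv0$. So on $\nu N_0$ it is a nonzero multiple of a quarter turn, and $J'(0)=\nabla_{\gamma'(0)}X$ is a nonzero vector of $\nu N_0$ orthogonal to $\gamma'(0)$. The same holds at $L$.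

**Step 2: the unit field $e$.** *We check that $J/|J|$ is smooth up to the ends, with vanishing derivative there.* Write $J(s)=sK(s)$ near $0$, with $K$ smooth and $K(0)=J'(0)\ne0$. Then $j:=|J|=s|K|$ is smooth with a simple zero at $0$, and $e:=J/j=K/|K|$ is smooth. Since $J''(0)=-R(J,\gamma')\gamma'|_{s=0}=0$, we have $K(s)=J'(0)+O(s^2)$ in a parallel frame, so $e'(0)=0$. At $L$ write $J(s)=(L-s)\tilde K(s)$ with $\tilde K(L)=-J'(L)\neq0$; in the same way $j$ has a simple zero there, $e$ is smooth, and $e'(L)=0$.

**Step 3: the rank-$(n-2)$ bundle.** *We want $n-2$ orthonormal fields that end tangent to $N_0$ and $N_1$.* Let $W=\{\gamma',e\}^\perp$, a bundle of rank $n-2$ along $\gamma$. At $s=0$ the orthonormal vectors $\gamma',e$ span $\nu N_0$, so $W(0)=TN_0$; likewise $W(L)=TN_1$. Let $E_1,\dots,E_{n-2}$ be an orthonormal frame of $W$ that is parallel for the connection obtained by projecting $\nabla$ to $W$ (a linear ODE; the projected connection is metric, so the frame stays orthonormal). Put $b_i=\langle E_i,e'\rangle$. Then $\langle E_i',\gamma'\rangle=0$ and $\langle E_i',e\rangle=-\langle E_i,e'\rangle$,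 so $E_i'=-b_ie$. Hence
$$\langle E_i',J\rangle=-jb_i,\qquad\langle E_i,J'\rangle=\langle E_i,j'e+je'\rangle=jb_i.\tag{6}$$
The fields $E_i$ themselves are not good enough, because
$$I(E_i,E_i)=\int_0^Lb_i^2-\langle R(E_i,\gamma')\gamma',E_i\rangle\,ds,$$
and $\int b_i^2$ has the wrong sign.

**Step 4: correction by multiples of $J$.** *Adding $kJ$ does not change the end values, since $J$ vanishes there; we compute the effect for an arbitrary smooth function $k$ on $[0,L]$ and then choose the best one.* Fix $i$ and write $E,b$. With $J''=-R(J,\gamma')\gamma'$,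
$$I(kJ,kJ)=\int k'^2j^2+2kk'\langle J,J'\rangle+k^2|J'|^2+k^2\langle J'',J\rangle=\int k'^2j^2+\big[k^2\langle J,J'\rangle\big]_0^L=\int k'^2j^2.$$
By the symmetry of $R$, $-\langle R(E,\gamma')\gamma',kJ\rangle=k\langle E,J''\rangle$, so
$$I(E,kJ)=\int k'\langle E',J\rangle+k\langle E',J'\rangle+k\langle E,J''\rangle=\int k'\langle E',J\rangle+k\langle E,J'\rangle'$$
$$=\big[k\langle E,J'\rangle\big]_0^L+\int k'\big(\langle E',J\rangle-\langle E,J'\rangle\big)=-2\int k'jb,$$
where the boundary term vanishes because $\langle E,J'\rangle=jb$. Altogether
$$I(E+kJ,E+kJ)=\int_0^L(jk'-2b)^2-3b^2-\langle R(E,\gamma')\gamma',E\rangle\,ds.\tag{7}$$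
The best choice is $k'=2b/j$. It is allowed: $b_i=\langle E_i,e'\rangle$ vanishes at both ends by Step 2, and $j$ has simple zeros at the ends and none inside, so $b_i/j$ is smooth. Put $k_i(s)=\int_0^s2b_i/j$ and $Y_i=E_i+k_iJ$. Then $Y_i(0)\in TN_0$, $Y_i(L)\in TN_1$, and
$$I(Y_i,Y_i)=-\int_0^L\big(3b_i^2+\langle R(E_i,\gamma')\gamma',E_i\rangle\big)ds.$$

**Step 5: contradiction.** *We compare with the minimality of $\gamma$.* Since $\gamma',E_1,\dots,E_{n-2}$ are orthonormal, $\mathrm{Ric}_{n-2}>0$ gives $\sum_i\langle R(E_i,\gamma')\gamma',E_i\rangle>0$ pointwise, so $\sum_iI(Y_i,Y_i)<0$. On the other hand, a curve $c:[0,L]\to M$ from $N_0$ to $N_1$ has energy at least $\mathrm{length}(c)^2/(2L)\ge L/2$, and $\gamma$ has energy $L/2$. The variation $\exp_{\gamma(s)}(\varepsilon Y_i(s))$ has its ends in $N_0$ and $N_1$, because these are closed and totally geodesic. So by (3) $I(Y_i,Y_i)\ge0$ for each $i$. This contradiction proves Theorem B. $\blacksquare$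

## 6. Polygons with distinct lines have definite forms

We prove part 1 of Theorem C. Let $m=b_2+2\ge4$, with labels $v_1,\dots,v_m$ as in Section 2, indices cyclic.

**Step 1: no circle fixes two spheres; the lines $\mathbb Rv_i$ are pairwise distinct.** *This is the only place where curvature enters.* A circle subgroup of $T^2$ acts effectively. Its fixed components have codimension $2$ or $4$. A 2-sphere that is fixed pointwise lies in a component of dimension 2, and is open and closed in it, so it is that component. Two different such spheres would be two components of codimension 2. This contradicts Theorem B with $n=4$, since $\mathrm{Ric}_{n-2}=\mathrm{Ric}_2>0$. If $v_i=\pm v_j$ with $i\ne j$, the circle $S_i=S_j$ would fix the different spheres $N_i$ and $N_j$; so this does not occur.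

**Step 2: the lines follow each other around $\mathbb{RP}^1$ in the order of the edges.** *We first show that two bases cannot interlace.* Let $\{a,b\}$ and $\{c,d\}$ be bases of $\mathbb Z^2$ spanning four distinct lines. Write $c=(c_1,c_2)$, $d=(d_1,d_2)$ in the basis $a,b$; all entries are nonzero. The lines of $c$ and $d$ lie in different arcs of $\mathbb{RP}^1\setminus\{[a],[b]\}$ exactly when the slopes $c_2/c_1$ and $d_2/d_1$ have opposite signs, that is, when $c_1c_2d_1d_2<0$. In that case $c_1d_2$ and $c_2d_1$ have opposite signs, and $|\det(c,d)|=|c_1d_2|+|c_2d_1|\ge2$, a contradiction.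

Put $p_i=[v_i]\in\mathbb{RP}^1$. For each $i$, consider the chain $p_{i+2},p_{i+3},\dots,p_{i-1}$. Two consecutive members come from a basis, so by the above they lie in the same arc of $\mathbb{RP}^1\setminus\{p_i,p_{i+1}\}$. So the whole chain lies in one arc, the other arc is empty, and $p_i,p_{i+1}$ are neighbors in the cyclic order of the $m$ points on the circle $\mathbb{RP}^1$. The neighbor relation of $m$ points on a circle is a cycle with $m$ edges, and the $m$ pairs $p_ip_{i+1}$ are all of them. So the cyclic order is $p_1,\dots,p_m$ up to reversal.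

After possibly applying an orientation-reversing automorphism of $\mathbb Z^2$, the order is counterclockwise, and we can choose the signs so that the arguments satisfy $\theta_1<\dots<\theta_m<\theta_1+\pi$. Then $\det(v_i,v_j)$ has the sign of $\sin(\theta_j-\theta_i)$, so
$$\det(v_i,v_j)>0\ (i<j),\qquad\det(v_i,v_{i+1})=1,\qquad\det(v_1,v_m)=1.\tag{8}$$
For $2\le i\le m-1$ we get $\det(v_{i-1}+v_{i+1},v_i)=1-1=0$. Since $v_i$ is primitive,
$$v_{i-1}+v_{i+1}=n_iv_i\quad\text{with } n_i\in\mathbb Z.\tag{9}$$

**Step 3: coordinates at the vertices.** *We prepare for counting intersections.* Fix a $T^2$-invariant metric. Let $2\le i\le m-1$, let $p$ be the vertex between edges $i-1,i$ and $q$ the vertex between edges $i,i+1$. The plane $T_pN_i$ is the fixed space of $S_i$ in $T_pM$, and $T_pN_{i-1}$ is that of $S_{i-1}$. Both are $T^2$-invariant. They meet only in $0$, since a common vector would be fixed by $T^2$ and the fixed points are isolated. So $T_pM=T_pN_i\oplus T_pN_{i-1}$. On $T_pN_i$ the label $v_i$ acts trivially and $v_{i-1}$ with some weight; on $T_pN_{i-1}$ the label $v_{i-1}$ acts trivially and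 $v_i$ with some weight. The isotropy representation is faithful, so these two weights are $\pm1$, and conjugating coordinates makes them $+1$. Using the exponential map at $p$ we get complex coordinates $(z_{i-1},z_i)$ near $p$ in which
$$\exp(sv_{i-1}+tv_i)\ \text{acts by}\ (e^{is},e^{it}),\qquad N_i=\{z_i=0\}.$$
So $z_{i-1}$ is a coordinate on $N_i$ and $z_i$ is a coordinate normal to it. (In the exponents $i$ is the imaginary unit.) Near $q$ there are analogous coordinates $(z_i',z_{i+1}')$, with $\exp(sv_i+tv_{i+1})$ acting by $(e^{is},e^{it})$ and $N_i=\{z_i'=0\}$.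

Let $\nu=TM|_{N_i}/TN_i$ be the normal bundle. Make it a complex line bundle by letting $\exp(\tfrac\pi2v_i)$ be multiplication by $\sqrt{-1}$. This agrees with the coordinates at both ends: $dz_i$ and $dz_i'$ are complex linear on $\nu$. By (9), $v_{i+1}=n_iv_i-v_{i-1}$, so the circle $\exp(\mathbb Rv_{i+1})$ has the weights
$$\text{at }q:\ 1\text{ on }T_qN_i,\ 0\text{ on }\nu_q;\qquad\text{at }p:\ -1\text{ on }T_pN_i,\ n_i\text{ on }\nu_p.\tag{10}$$

**Step 4: one orientation for all vertices.** *We show that the complex orientations at the vertices $(1,2),(2,3),\dots,(m-1,m)$ agree.* The circle $\exp(\mathbb Rv_{i+1})$ acts freely on $N_i\setminus\{p,q\}$, because the isotropy there is $S_i$ and $v_i,v_{i+1}$ form a basis. The quotient is an open interval, so $N_i\setminus\{p,q\}\cong(0,1)\times S^1$ with coordinates $(r,t)$, where the action translates $t$, and $r\to0$ at $p$, $r\to1$ at $q$. Orient $N_i$ by $dr\wedge dt$. For a vector $u$ pointing away from $p$ near $p$, $(dr\wedge dt)(u,\partial_t)=dr(u)>0$, so the circle rotates positively around $p$. For $u$ pointing away from $q$ near $q$, $dr(u)<0$,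 so it rotates negatively around $q$. Thus the rotation turns in opposite senses at the two poles. By (10) it has weight $-1$ in the coordinate $z_{i-1}$ at $p$ and $+1$ in the coordinate $z_{i+1}'$ at $q$; so these two coordinates induce the same orientation of $N_i$. The normal coordinates $z_i,z_i'$ induce the same orientation of $\nu$. Hence the complex orientations of $M$ at $p$ and $q$ agree. Applying this for $i=2,\dots,m-1$ proves the claim. Fix this orientation of $M$, and orient each $N_i$, $2\le i\le m-1$, as just described.

**Step 5: intersection numbers.** *We count the zeros of an invariant section of $\nu$.* Near $q$ the section with $dz_i'=1$ is invariant under $\exp(\mathbb Rv_{i+1})$, because the weight on $\nu_q$ is $0$. On an arc crossing each orbit of $N_i\setminus\{p,q\}$ once, $\nu$ is trivial, so this section extends along the arc, from a neighborhood of the $q$-end, without zeros; spread it by the circle. We get an invariant, nowhere zero section over $N_i\setminus\{p\}$. Near $p$ write it as a function $\xi(z)$ with $z=z_{i-1}$, using $dz_i$. By (10), invariance means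
$$\xi(e^{-it}z)=e^{in_it}\xi(z),\qquad\text{so}\qquad\xi(z)=c(|z|)\,e^{-in_i\arg z},\quad c\ne0.$$
The winding number around $p$ is $-n_i$. Multiplying by a function that vanishes at $p$ we get a section whose only zero is $p$, with index $-n_i$. Hence $N_i\cdot N_i=-n_i$.

For $2\le i,\,i+1\le m-1$ the spheres $N_i$ and $N_{i+1}$ meet only in the vertex $(i,i+1)$ and transversally, so $N_i\cdot N_{i+1}=\pm1$. For $2\le i,j\le m-1$ with $|i-j|\ge2$ the closed edges are disjoint, so $N_i\cap N_j=\emptyset$.

**Step 6: definiteness.** *We identify the leading minors with the determinants in (8).* The intersection matrix of $N_2,\dots,N_{m-1}$ is $-A$, with $A$ tridiagonal, diagonal entries $n_2,\dots,n_{m-1}$ and off-diagonal entries $\pm1$. Let $\Delta_k$ be its leading minor with indices $2,\dots,k$, and put $\Delta_1=1$, $\Delta_0=0$. Expanding along the last row,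
$$\Delta_k=n_k\Delta_{k-1}-\Delta_{k-2}\qquad(2\le k\le m-1).$$
The numbers $\det(v_1,v_{k+1})$ satisfy the same recursion, because $v_{k+1}=n_kv_k-v_{k-1}$, and start with $\det(v_1,v_1)=0$, $\det(v_1,v_2)=1$. So $\Delta_k=\det(v_1,v_{k+1})>0$ for $2\le k\le m-1$, and $A$ is positive definite by Sylvester's criterion. In particular $N_2,\dots,N_{m-1}$ are linearly independent in $H_2(M;\mathbb Q)$. There are $m-2=b_2$ of them, so they form a rational basis, and the intersection form of $M$ is negative definite.

**Step 7: the diffeomorphism type.** By Orlik–Raymond $M$ is a connected sum of copies of $S^4,\pm\mathbb{CP}^2,S^2\times S^2$. A definite form excludes $S^2\times S^2$ summands and mixed signs. So $M\cong\#_{b_2}\mathbb{CP}^2$ up to orientation. This proves part 1 of Theorem C. $\blacksquare$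

## 7. Realizing the square $(1,0),(0,1),(1,1),(2,1)$ as a quotient of $S^3\times S^3$

By Sections 4 and 6, for $b_2=2$ only the square (5) can occur. To realize it, let $T^4$ act coordinatewise on $S^3\times S^3\subset\mathbb C^2\times\mathbb C^2$, with coordinates $(x_1,x_2;y_1,y_2)$. The orbit space is the square of pairs $(|x_1|,|y_1|)\in[0,1]^2$. Its edges, in cyclic order, are $x_1=0$, $y_1=0$, $x_2=0$, $y_2=0$, and the isotropy groups on them are coordinate circles, with generators $e_1,e_3,e_2,e_4$ in $\mathbb Z^4$. Send $e_1,e_3,e_2,e_4$ to $(1,0),(0,1),(1,1),(2,1)$. The relations are $e_2=e_1+e_3$ and $e_4=2e_1+e_3$, so the kernel is spanned by $(-1,1,-1,0)$ and $(-2,0,-1,1)$. Dividing by the corresponding 2-torus should give the square (5).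

So let $T=\{(\zeta,\eta)\in S^1\times S^1\}$ act by
$$(x_1,x_2;y_1,y_2)\mapsto(\zeta^{-1}\eta^{-2}x_1,\ \zeta x_2;\ \zeta^{-1}\eta^{-1}y_1,\ \eta y_2).\tag{11}$$

**Step 1: the action is free.** Suppose $(\zeta,\eta)$ fixes a point. If $x_2\ne0$, then $\zeta=1$, and either of $y_1\ne0$, $y_2\neq0$ gives $\eta=1$. If $x_1\ne0$, then $\zeta=\eta^{-2}$; if $y_1\ne0$, then $\zeta\eta=1$, so $\eta=1$ and $\zeta=1$; if $y_2\ne0$, then $\eta=1$ and $\zeta=1$.

**Step 2: topology and torus action.** *We check that $M=(S^3\times S^3)/T$ satisfies the hypotheses of the question.* It is a closed 4-manifold. The exact homotopy sequence of $T\to S^3\times S^3\to M$ gives $\pi_1(M)=0$ and $\pi_2(M)\cong\pi_1(T)=\mathbb Z^2$, so $H_2(M)\cong\mathbb Z^2$ by Hurewicz and $b_2=2$. The action of $T^4$ commutes with $T$, so the 2-torus $T^4/T$ acts on $M$. It acts effectively: an element of $T^4$ acting trivially on $M$ maps a point with all coordinates nonzero into its own $T$-orbit, and $T^4$ acts freely at that point, so the element lies in $T$.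

**Step 3: diffeomorphism type.** *We compute the cup product form.* Since $T$ acts freely, the homotopy fiber of the classifying map $M\to BT$ is $S^3\times S^3$, which is 2-connected. So $H^2(M)\cong H^2(BT)=\mathbb Za\oplus\mathbb Zb$, where $a,b$ are the Chern classes of the line bundles associated with the characters $\zeta,\eta$. A function $f$ on $S^3\times S^3$ that transforms by a character is a section of the associated line bundle. Thus $x_1,x_2,y_1,y_2$ are sections of line bundles with Chern classes $-a-2b$, $a$, $-a-b$, $b$. Since $(x_1,x_2)$ and $(y_1,y_2)$ never vanish, the top Chern classes of the two rank-2 sums vanish: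
$$(-a-2b)\,a=0,\qquad(-a-b)\,b=0.$$
With $\lambda=ab\in H^4(M)\cong\mathbb Z$ we get $a^2=-2\lambda$ and $b^2=-\lambda$, and the form has determinant $2\lambda^2-\lambda^2=\lambda^2$. Unimodularity gives $\lambda=\pm1$. The determinant is positive, so the form, of rank 2, is definite. In the Orlik–Raymond list with $b_2=2$ this leaves $M=\pm(\mathbb{CP}^2\#\mathbb{CP}^2)$. As a manifold without orientation, $M$ is diffeomorphic to $\mathbb{CP}^2\#\mathbb{CP}^2$.

## 8. The zeros of $\mathrm{Ric}_2$ of the submersion metric

Let $\hat g$ be the product of unit round metrics on $S^3\times S^3$ and $g_0$ the metric on $M$ making $\pi:S^3\times S^3\to M$ a Riemannian submersion. It is invariant under $T^4/T$. For orthonormal $v,w$ with horizontal lifts $V=(V',V'')$, $W=(W',W'')$, (1) gives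
$$\sec_{g_0}(v,w)\ge|V'\wedge W'|^2+|V''\wedge W''|^2\ge0.\tag{12}$$
The standard $T^2$ acts on each factor $S^3$ coordinatewise; its orbit through $x$ is a 2-torus if $x_1x_2\neq0$, and one of the great circles $\{x_1=0\}$, $\{x_2=0\}$ otherwise. On Lie algebras, the projections of $\mathfrak t$ to the two standard tori are, by (11),
$$(s,t)\mapsto(-s-2t,\ s),\qquad(s,t)\mapsto(-s-t,\ t),$$
with determinants $2$ and $-1$. Both are isomorphisms onto $\mathbb R^2$. So the projection of the vertical space at $(x,y)$ to the first (second) factor is the *full* tangent space of the standard $T^2$-orbit of $x$ (of $y$). Compare $S^2\times S^2=(S^3\times S^3)/T^2$ with the Hopf action on each factor, where each projection has only rank one.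

**Lemma 1.** Let $v,w_1,w_2$ be $g_0$-orthonormal with $\sec_{g_0}(v,w_1)+\sec_{g_0}(v,w_2)=0$. Then, up to exchanging the two factors, for lifts at $(x,y)$: $V=(0,V'')$, $W_i=(W_i',0)$, $x_1x_2=0$, the vectors $W_1',W_2'$ span the normal space at $x$ of the great circle $\{x_1=0\}$ or $\{x_2=0\}$ containing $x$, and $V''$ is orthogonal to the standard $T^2$-orbit of $y$.

**Proof.** Both curvatures are nonnegative, so both vanish, and by (12) $V'\wedge W_i'=0=V''\wedge W_i''$. If $V'\ne0\ne V''$, then $V,W_1,W_2$ all lie in the 2-dimensional span of $(V',0)$ and $(0,V'')$, contradicting linear independence. Say $V'=0$. Then $V''\neq0$, $W_i''=c_iV''$, and $W_i\perp V$ gives $c_i=0$. So $W_i=(W_i',0)$, with $W_1',W_2'$ orthonormal in $T_xS^3$. Horizontality means that $W_i'$ is orthogonal to the projection of the vertical space to the first factor, which is the tangent space of the $T^2$-orbit of $x$. So this orbit has dimension at most $3-2=1$, i.e. $x_1x_2=0$, and $W_1',W_2'$ span its normal space. Horizontality of $V=(0,V'')$ says that $V''$ is orthogonal to the $T^2$-orbit of $y$. The case $V''=0$ is symmetric.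 $\square$

**The metric $g_0$ itself is not enough.** The triples in Lemma 1 exist: take $x=(1,0)$, $W_1'=(0,1)$, $W_2'=(0,\sqrt{-1})$, any $y$, and $V''$ a unit vector normal to the orbit of $y$. For them the O'Neill term does not help. If $\xi=(\xi',\xi'')$ is a vertical Killing field, then
$$\langle A_VW_i,\xi\rangle=\langle\nabla_VW_i,\xi\rangle=-\langle W_i,\nabla_V\xi\rangle=-\langle(W_i',0),(0,\nabla_{V''}\xi'')\rangle=0.$$
So both sectional curvatures are exactly $0$, and $g_0$ does not have $\mathrm{Ric}_2>0$. But now, in contrast to Section 4, the zeros sit only over the set where $x_1x_2=0$ or $y_1y_2=0$.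

## 9. A conformal factor that removes the zeros

**Choosing the function.** For a zero as in Lemma 1 we want $F_1=-2\,\mathrm{Hess}\,\psi(v,v)-\sum_i\mathrm{Hess}\,\psi(w_i,w_i)>0$. The $w_i$ are normal to the great circle through $x$, so $\psi$ should be strongly concave transversally to the great circles $x_1x_2=0$ and $y_1y_2=0$. The direction $v$ moves $y$, and there $\psi$ may be convex, but not too much. Use on each $S^3$ the coordinate $r\in[0,\pi/2]$ with $|x_1|=\cos r$, $|x_2|=\sin r$, so $4|x_1|^2|x_2|^2=\sin^22r$. For $\psi=\alpha(r(x))+\alpha(r(y))$ we shall find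
$$F_1=-2\alpha''(r_0)-2\alpha''(0)\quad\text{or}\quad F_1=-2\alpha''(r_0)-2\alpha''(\pi/2),$$
with $r_0$ the coordinate of $y$. The simplest candidate $\alpha=-\sin^22r$ has $\alpha''=-8\cos4r$, so $\alpha''(0)=\alpha''(\pi/2)=-8$ and $\alpha''(\pi/4)=8$: at $r_0=\pi/4$ it gives $F_1=0$. It fails by nothing at all, and replacing $u$ by $\log(1+u)$, which is concave in $u$ and has derivative $1$ at $u=0$, repairs it.

**Step 1: the deformation.** Let
$$\psi=-\log(1+4|x_1|^2|x_2|^2)-\log(1+4|y_1|^2|y_2|^2).$$
This is smooth and $T^4$-invariant, so it descends to a smooth $T^4/T$-invariant function on $M$, and $g_t=e^{2t\psi}g_0$ is $T^4/T$-invariant.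

**Step 2: the one-variable function.** *We bound $\alpha''$.* Let $\alpha(r)=-\log(1+u)$ with $u=\sin^22r\in[0,1]$. Then $u'=2\sin4r$, $u''=8\cos4r$, $\cos4r=1-2u$, $\sin^24r=4u(1-u)$, and
$$\alpha''=\frac{-8\cos4r}{1+u}+\frac{4\sin^24r}{(1+u)^2}=\frac{-8(1-2u)(1+u)+16u(1-u)}{(1+u)^2}=\frac{8(3u-1)}{(1+u)^2}.$$
So $\alpha''(0)=\alpha''(\pi/2)=-8$. Also $\alpha''<8$ everywhere, because $(1+u)^2-(3u-1)=u^2-u+2>0$.

**Step 3: $F_1>0$ on $\{F_0=0\}$.** *We compute the Hessians at the zeros.* Take a triple as in Lemma 1. Horizontal geodesics of $\hat g$ project to geodesics of $g_0$, so the Hessians are second derivatives of $\psi\circ\pi$ along horizontal geodesics.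

- *For $w_i$:* say $x=(x_1,0)$. The normal vectors of $\{x_2=0\}$ at $x$ are the $(0,\omega)$, so $W_i'=(0,\omega)$ with $|\omega|=1$. Along $\big((\cos s\,x_1,\sin s\,\omega),y\big)$ we have $4|x_1|^2|x_2|^2=\sin^22s$, so $\psi=\alpha(s)+\text{const}$ and $\mathrm{Hess}\,\psi(w_i,w_i)=\alpha''(0)=-8$. The case $x=(0,x_2)$ is the same.
- *For $v$:* write $|y_1|=\cos r_0$, $|y_2|=\sin r_0$. If $y_1y_2\ne0$, the orbit of $y$ is 2-dimensional, so its unit normal is $V''=\pm\partial_r$. The geodesic is $\big(\cos(r_0\pm s)e^{i\theta_1},\sin(r_0\pm s)e^{i\theta_2}\big)$ in the second factor and constant in the first, so $\mathrm{Hess}\,\psi(v,v)=\alpha''(r_0)$. If $y_1y_2=0$, then $V''$ is normal to the great circle through $y$, and as for $w_i$ we get $-8=\alpha''(r_0)$.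

Therefore
$$F_1=-2\alpha''(r_0)+16=2\big(8-\alpha''(r_0)\big)>0.$$
The case with the factors exchanged is identical.

**Step 4: small $t$.** *We pass from first order to an actual metric, by compactness.* Let $\mathcal S$ be the compact bundle of $g_0$-orthonormal triples. The set $\{F_0=0\}\subset\mathcal S$ is compact and $F_1>0$ on it, so there is $\delta>0$ with $F_1>\delta$ there. Put $U=\{F_1>\delta\}$, an open neighborhood of $\{F_0=0\}$. On the compact set $\mathcal S\setminus U$ we have $F_0>0$, so $F_0\ge\varepsilon$ there for some $\varepsilon>0$. Let $C\ge|F_1|,|F_2|$ on $\mathcal S$. Then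

- on $U$: $F_0+tF_1+t^2F_2\ge t\delta-t^2C$, since $F_0\ge0$;
- off $U$: $F_0+tF_1+t^2F_2\ge\varepsilon-tC-t^2C$.

Both are positive for small $t>0$. Since $g_t$-orthonormal triples are rescaled $g_0$-orthonormal triples, (2) shows that $g_t$ has $\mathrm{Ric}_2>0$. Together with Section 7 this proves Theorem A. $\blacksquare$

**Remark.** The symmetry rank of $(M,g_t)$, for such $t$, is exactly $2$. It is at least $2$ by construction. Since $\chi(M)=2+b_2=4>0$, an isometric $T^3$-action would have a fixed point, and an effective one would embed $T^3$ in $SO(4)$, which is impossible.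

## 10. The case $b_2=2$: exactly $\pm(\mathbb{CP}^2\#\mathbb{CP}^2)$, with one action

We prove part 2 of Theorem C. Let $M$ be closed and simply connected with $b_2=2$.

**Step 1: which manifolds.** If $M$ carries a $T^2$-invariant metric of $\mathrm{Ric}_2>0$, then by part 1 it is $\pm(\mathbb{CP}^2\#\mathbb{CP}^2)$. Conversely, Theorem A provides such a metric on $\mathbb{CP}^2\#\mathbb{CP}^2$, and neither $\mathrm{Ric}_2>0$ nor the action depends on the orientation. The forms of $S^2\times S^2$ and $\mathbb{CP}^2\#(-\mathbb{CP}^2)$ are indefinite, so these two manifolds do not carry such a metric.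

**Step 2: which action.** *We show that the orbit data are forced.* By part 1 the four lines $\mathbb Rv_i$ are pairwise distinct (Section 6, Step 1). In the normal form (4) this excludes $a=0$ and $b=0$, so $ab=2$, and Section 4 showed that all these cases are equivalent to the square (5) under $GL_2(\mathbb Z)$, sign changes of the labels and reversal. By Orlik–Raymond the action is unique up to equivariant diffeomorphism and automorphisms of $T^2$. $\blacksquare$

The same conclusion can be read off from Section 6: for $m=4$ one has $1=\det(v_1,v_4)=\Delta_3=n_2n_3-1$ and $n_2=\det(v_1,v_3)>0$, so $\{n_2,n_3\}=\{1,2\}$, and reversing the labeling, followed by a reflection of $\mathbb Z^2$, exchanges the two possibilities.
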